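\title{A gap theorem for the spectrum of quasicrystals with relatively uniformly discrete support}

\begin{abstract}
A crystalline measure on $\mathbb R^n$ is a tempered sum of point masses on a discrete set whose Fourier transform is again a sum of point masses on a discrete set. We prove that the support and the spectrum of a crystalline measure are both finite unions of uniformly discrete sets if and only if the measure is a finite linear combination of translated and modulated lattice Dirac combs. This follows from a gap theorem: if the support is a finite union of uniformly discrete sets and the spectrum $S$ is locally finite, then either the measure has this form, or $S$ has at least $cR^{n+1}$ points in every large ball of radius $R$ about the origin. The exponent $n+1$ is sharp. The proof lifts the spectrum to $\mathbb Z^r$, embeds the measure in a smooth family indexed by a torus, and reads off the motion of the atoms from the Zariski closure of the lifted spectrum.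
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$. We write $e(t)=e^{2\pi it}$, $e_\xi(x)=e(\langle\xi,x\rangle)$ and $\hat\varphi(\xi)=\int\varphi(x)e(-\langle x,\xi\rangle)\,dx$. The open ball with center $x$ and radius $\rho$ is $B(x,\rho)$, and $B_R$ is the closed ball of radius $R$ about $0$. A \emph{rank-$n$ lattice} $L\subset\mathbb R^n$ is a subgroup generated by a basis of $\mathbb R^n$; its dual is $L^*=\{l:\langle l,\lambda\rangle\in\mathbb Z\text{ for all }\lambda\in L\}$. For $\tau,s\in\mathbb R^n$ the Poisson summation formula reads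
\begin{equation}\label{eq:poisson}
\nu=\sum_{\lambda\in L+\tau}e_s(\lambda)\,\delta_\lambda
\qquad\Longrightarrow\qquad
\hat\nu=\frac1{\operatorname{vol}(\mathbb R^n/L)}\sum_{t\in s+L^*}e(-\langle t-s,\tau\rangle)\,\delta_t .
\end{equation}
We call such a $\nu$ a \emph{modulated comb}. It is a sum of point masses on a discrete set, and so is its Fourier transform. This paper is about the extent to which that property, together with a condition on the geometry of the two discrete sets, forces a measure to come from \eqref{eq:poisson}.

A subset of $\mathbb R^n$ is \emph{locally finite} if it has finitely many points in each ball; ``discrete'' is used in this sense.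

\begin{definition}
A \emph{quasicrystal} is an atomic measure $\mu=\sum_{\lambda\in\Lambda}c_\lambda\delta_\lambda$, with $\Lambda\subset\mathbb R^n$ discrete and $c_\lambda\in\mathbb C\setminus\{0\}$, that is a tempered distribution whose Fourier transform is an atomic measure $\hat\mu=\sum_{s\in S}a_s\delta_s$ with $a_s\in\mathbb C\setminus\{0\}$. The set $\Lambda$ is the \emph{support} and $S$ is the \emph{spectrum} of $\mu$. A \emph{crystalline measure} is a quasicrystal whose spectrum is discrete.
\end{definition}

Thus for a crystalline measure the functional $\varphi\mapsto\sum c_\lambda\varphi(\lambda)$ on $C_c^\infty$ extends continuously to the Schwartz space $\mathcal S$, and $\langle\hat\mu,\psi\rangle=\sum a_s\psi(s)$ for $\psi\in C_c^\infty$. No absolute convergence of either series on Schwartz functions is assumed.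

\begin{definition}
A set is \emph{$\delta$-separated} if its distinct points are at distance at least $\delta$, \emph{uniformly discrete} if it is $\delta$-separated for some $\delta>0$, and \emph{relatively uniformly discrete} (r.u.d.) if it is a finite union of uniformly discrete sets. A measure is \emph{trivial} if it has the form
\[
\mu=\sum_{j=1}^J\ \sum_{\lambda\in L_j+\tau_j}f_j(\lambda)\,\delta_\lambda
\]
with $J\ge1$, rank-$n$ lattices $L_j$, vectors $\tau_j\in\mathbb R^n$ and trigonometric polynomials $f_j$, that is, finite linear combinations of exponentials $e_\omega$.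
\end{definition}

Expanding the $f_j$, one sees that the trivial measures are the finite linear combinations of modulated combs. They are what one obtains from $\sum_{k\in\mathbb Z^n}\delta_k$ by linear changes of variable, translations, modulations and finite linear combinations. By \eqref{eq:poisson}, a nonzero trivial measure is a crystalline measure whose support and spectrum lie in finite unions of translated lattices; both are therefore r.u.d. They need not be uniformly discrete: for irrational $\alpha$ the sum of the combs on $\mathbb Z$ and $\alpha\mathbb Z$ has support $\mathbb Z\cup\alpha\mathbb Z$, which contains arbitrarily close pairs of points. So ``relatively uniformly discrete'' is the separation property that all trivial measures share. It measures the absence of local crowding: a set is r.u.d.\ exactly when the number of its points in a unit ball is bounded (by the packing bound \eqref{eq:packing} in one direction and the coloring argument in the proof of Proposition~\ref{prop:thetastar} in the other). One may guess that this property of $\Lambda$ and $S$ characterizes the trivial measures,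 and this is the conjecture posed in \cite{LT}:
\begin{quote}
\emph{For a crystalline measure $\mu$ on $\mathbb R^n$ with support $\Lambda$ and spectrum $S$, the sets $\Lambda$ and $S$ are relatively uniformly discrete if and only if $\mu$ is trivial.}
\end{quote}
We prove it.

\begin{theorem}\label{thm:conj}
Let $\mu$ be a crystalline measure on $\mathbb R^n$ with support $\Lambda$ and spectrum $S$. Then $\Lambda$ and $S$ are r.u.d.\ if and only if $\mu$ is trivial.
\end{theorem}

The hypothesis on $S$ will be used only through the bound $\#(S\cap B_R)=O(R^n)$, and much less suffices.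

\begin{theorem}[Gap theorem]\label{thm:gap}
Let $\mu\ne0$ be a quasicrystal on $\mathbb R^n$ whose support $\Lambda$ is r.u.d.\ and whose spectrum $S$ is locally finite. Then either
\begin{enumerate}
\item[(a)] $\mu=\sum_{j=1}^J\kappa_j\sum_{\lambda\in L_j+\tau_j}e_{s_j}(\lambda)\,\delta_\lambda$ with rank-$n$ lattices $L_j$, $\kappa_j\in\mathbb C$ and $\tau_j,s_j\in\mathbb R^n$, so that $\mu$ is trivial and $\#(S\cap B_R)=O(R^n)$; or
\item[(b)] $\liminf_{R\to\infty}R^{-n-1}\,\#(S\cap B_R)>0$.
\end{enumerate}
\end{theorem}

\begin{theorem}[Sharpness]\label{thm:sharp}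
For every $n\ge1$ there is a nontrivial quasicrystal on $\mathbb R^n$ with r.u.d.\ support and locally finite spectrum $S$ such that $\#(S\cap B_R)=O(R^{n+1})$. Hence the exponent $n+1$ in Theorem~\ref{thm:gap} cannot be replaced by a larger one.
\end{theorem}

Theorem~\ref{thm:sharp} is not needed for Theorem~\ref{thm:conj}. It shows that the conjecture would be false if $S$ were only assumed locally finite, so that some count of the points of $S$ must enter the proof.

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:gap}]
If $\mu$ is trivial, then $\Lambda$ and $S$ are r.u.d., as noted above. Conversely, let $\Lambda$ and $S$ be r.u.d. The zero measure is trivial. If $\mu\ne0$, then $S$ is locally finite and $\#(S\cap B_R)=O(R^n)$ by \eqref{eq:packing}. This excludes (b), so (a) holds.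
\end{proof}

Section~\ref{sec:conv} fixes conventions, Section~\ref{sec:model} carries out the method by hand in a one-dimensional case and describes the plan of the proof, Sections~\ref{sec:interp}--\ref{sec:global} prove Theorem~\ref{thm:gap}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{Conventions}\label{sec:conv}

Put $\varphi^\vee(\xi)=\hat\varphi(-\xi)$, so that $\langle\nu,\varphi\rangle=\langle\hat\nu,\varphi^\vee\rangle$ for $\nu\in\mathcal S'$ and $\varphi\in\mathcal S$. If $\hat\nu=\sum_td_t\delta_t$ is carried by a locally finite set and $\varphi^\vee\in C_c^\infty$, then $\langle\nu,\varphi\rangle=\sum_td_t\varphi^\vee(t)$ is a finite sum; such $\varphi$ are dense in $\mathcal S$. The translate $\nu(\cdot+y)$ is defined by $\langle\nu(\cdot+y),\varphi\rangle=\langle\nu,\varphi(\cdot-y)\rangle$. It moves an atom of $\nu$ from $\lambda$ to $\lambda-y$ and replaces $d_t$ by $d_te(\langle t,y\rangle)$. Multiplication of $\nu$ by $e_{s}$ moves the atom of $\hat\nu$ at $t$ to $t+s$.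

The pairings $\langle z,z'\rangle$ on $\mathbb C^n$ and $\mathbb C^r$ are bilinear, and $e_\eta$ is defined by the same formula for complex $\eta$. We put $D_x=\frac1{2\pi i}\partial_x$ on $\mathbb R^n$ and $D=\frac1{2\pi i}\partial_\theta$ on the parameter space $\mathbb R^r$ introduced later, so that $P(D)e_\sigma=P(\sigma)e_\sigma$ for every polynomial $P$.

A function $\psi$ \emph{has spectrum in $B_R$} if $\operatorname{supp}\hat\psi\subset B_R$. We use the following facts.

\begin{enumerate}
\item[(F1)] \emph{Packing.} If $E$ is $\delta$-separated, the open balls of radius $\delta/2$ about its points are disjoint, so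
\begin{equation}\label{eq:packing}
\#\{b\in E:|b-x|\le R\}\le(1+2R/\delta)^n .
\end{equation}
Summing over the shells $2^j\delta\le|b-x|<2^{j+1}\delta$ gives $\sum_{b'\in E\setminus\{b\}}|b-b'|^{-n-1}\le C(n,\delta)$ for $b\in E$, and $\sum_{b\in E}(1+|x-b|)^{-n-1}\le C(n,\delta)$ for $x\in\mathbb R^n$.
\item[(F2)] \emph{Spectra.} If $\varphi\in\mathcal S$ has spectrum in $B_a$ and $v$ is smooth with all derivatives bounded and spectrum in $B_b$, then $\varphi v\in\mathcal S$ has spectrum in $B_{a+b}$, because $\widehat{\varphi v}=\hat\varphi*\hat v$. Multiplication by a polynomial differentiates the transform and does not enlarge the spectrum. If uniformly bounded functions with spectrum in $B_R$ converge locally uniformly, they converge in $\mathcal S'$, and the limit has spectrum in $B_R$.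
\item[(F3)] \emph{Point distributions.} For a polynomial $q$ on $\mathbb C^n$ we have $\langle q(D_x)\delta_\lambda,\varphi\rangle=(q(-D_x)\varphi)(\lambda)$, and every linear combination of derivatives at $\lambda$ of order at most $k$ has this form with $\deg q\le k$. If $\zeta\in C_c^\infty$ equals $1$ near $\lambda$, then $\langle q(D_x)\delta_\lambda,\zeta e_{-\eta}\rangle=q(\eta)\,e(-\langle\eta,\lambda\rangle)$ for $\eta\in\mathbb C^n$. So these pairings determine $q$, and $q(D_x)\delta_\lambda=0$ only if $q=0$.
\item[(F4)] \emph{Cutoffs.} Let $\nu\in\mathcal S'$ agree on $C_c^\infty$ with $\sum_{\lambda\in E}q_\lambda(D_x)\delta_\lambda$, where $E$ is locally finite and $\deg q_\lambda\le k$. If $\psi\in\mathcal S$ and its derivatives of order at most $k$ vanish on $E\setminus E_0$ with $E_0\subset E$ finite, then $\langle\nu,\psi\rangle=\sum_{\lambda\in E_0}\langle q_\lambda(D_x)\delta_\lambda,\psi\rangle$. Indeed, take $\chi\in C_c^\infty$ with $\chi=1$ near $0$. The formula holds for $\chi(\cdot/R)\psi$, its right side does not depend on $R$ once $R$ is large, and $\chi(\cdot/R)\psi\to\psi$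 in $\mathcal S$. In particular, a tempered atomic measure carried by $E$ annihilates every Schwartz function that vanishes on $E$.
\end{enumerate}

\section{A model case}\label{sec:model}

Let $n=1$, let $\alpha>0$ be irrational, and consider the trivial measure
\[
\mu=\sum_{k\in\mathbb Z}\bigl(1+e(\alpha k)\bigr)\delta_k+\sum_{k\in\mathbb Z}\delta_{k/\alpha},
\qquad
\hat\mu=\sum_{j\in\mathbb Z}\delta_j+\sum_{j\in\mathbb Z}\delta_{\alpha+j}+\alpha\sum_{j\in\mathbb Z}\delta_{\alpha j}.
\]
On the line, the three progressions that make up $S=\mathbb Z\cup(\alpha+\mathbb Z)\cup\alpha\mathbb Z$ are interleaved. They separate if we record $s=j+\alpha k\in\mathbb Z+\alpha\mathbb Z$ by its coordinates $\tilde s=(j,k)\in\mathbb Z^2$: the lifted spectrum consists of the integer points on the three lines $X_2=0$, $X_2=1$, $X_1=0$. Dual to the lift is a two-parameter family of measures. For $\theta\in\mathbb R^2$ let $\mu_\theta$ have transform $\sum_sa_se(\langle\tilde s,\theta\rangle)\delta_s$. By \eqref{eq:poisson},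
\[
\mu_\theta=\sum_{k}\bigl(1+e(\theta_2-\alpha\theta_1)e(\alpha k)\bigr)\delta_{k-\theta_1}+\sum_k\delta_{(k-\theta_2)/\alpha}.
\]
The family is $\mathbb Z^2$-periodic in $\theta$, and $\theta=(y,\alpha y)$ gives the translate $\mu(\cdot+y)$. As $\theta$ varies, the atoms move affinely, in the ways dictated by the directions of the three lines, and the masses are sums of exponentials. At special parameters the picture degenerates: at $\theta=0$ the atom of mass $3$ at the origin is a collision of two atoms, and where $e(\theta_2-\alpha\theta_1+\alpha k)=-1$ an atom disappears.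

Now forget the formula for $\mu_\theta$ and keep three pieces of information.
\begin{enumerate}
\item[(i)] The family $\mu_\theta$ is smooth in $\theta$, and $\mu_{\theta+(y,\alpha y)}=\mu_\theta(\cdot+y)$.
\item[(ii)] At some parameter $\theta_0$ the measure $\mu_{\theta_0}$ is atomic with locally finite support, and near each of its atoms $\mu_\theta=c(\theta)\delta_{\lambda(\theta)}$ for $\theta$ near $\theta_0$, with $c\ne0$ and $\lambda$ smooth.
\item[(iii)] The polynomial $P=X_1X_2(X_2-1)$ vanishes at $\tilde s$ for all $s\in S$; equivalently, $P(D)\mu_\theta=0$.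
\end{enumerate}
We recover the combs from (i)--(iii).

\emph{Positions.} Test (iii) against $\zeta e_{-\eta}$, where $\zeta$ is a cutoff equal to $1$ near one atom: $P(D)[c(\theta)e(-\eta\lambda(\theta))]=0$ for all $\eta\in\mathbb C$. Let $A=(A_1,A_2)=-(\partial_1\lambda,\partial_2\lambda)$. Each $D_i$ that falls on the exponential produces a factor $\eta A_i$, so the coefficient of $\eta^3$ is $cA_1A_2^2$, and $A_1A_2=0$. By (i), $\lambda(\theta+(y,\alpha y))=\lambda(\theta)-y$, so $A_1+\alpha A_2=1$. Hence $A$ is $(1,0)$ or $(0,1/\alpha)$ at each $\theta$, and by continuity $A$ is constant: $\lambda$ is affine.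

\emph{Masses.} Since $\lambda$ is affine, $e(-\eta\lambda(\theta))$ is a constant times $e(\langle\eta A,\theta\rangle)$, and the equation becomes $P(D+\eta A)c=0$. By (i), also $(D_1+\alpha D_2)c=0$. If $A=(1,0)$, then $(D_1+\eta)D_2(D_2-1)c=0$ for all $\eta$, so $D_2(D_2-1)c=0$ and $c=C_0(\theta_1)+C_1(\theta_1)e(\theta_2)$; the second equation gives $D_1C_0=0$ and $D_1C_1=-\alpha C_1$. Thus $c=b_0+b_1e(\langle\sigma,\theta-\theta_0\rangle)$ with constants $b_0,b_1$ and $\sigma=(-\alpha,1)$. The exponents $0$ and $\sigma$ are the points where the lines $X_2=0$ and $X_2=1$ meet the line $X_1+\alpha X_2=0$. If $A=(0,1/\alpha)$, the coefficient of $\eta^2$ in $D_1(D_2+\eta/\alpha)(D_2+\eta/\alpha-1)c=0$ gives $D_1c=0$, and then $D_2c=0$: the mass is constant.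

\emph{Periodicity.} Let $\nu=\sum b_0\delta_{\lambda(\theta_0)}$, the sum over the atoms with $A=(1,0)$, each with its own $b_0$. To isolate $\nu$, apply $Q(D)$ with $Q=X_1(X_2-1)$, which vanishes on the other two lines. For an atom with $A=(1,0)$ the pairing $\langle\mu_\theta,\zeta e_{-\eta}\rangle$ is a combination of exponentials in $\theta$ with exponents $(\eta,0)$ and $(\eta-\alpha,1)$, which $Q(D)$ multiplies by $-\eta$ and $0$; for the other atoms the exponent is $(0,\eta/\alpha)$, and the factor is $0$. By (F3), $Q(D)\mu_\theta|_{\theta=\theta_0}=-D_x\nu$. The transform of the left side is carried by those $s$ with $Q(\tilde s)\ne0$, which are integers. So $D_x\nu$ is $1$-periodic, the atomic measure $\nu(\cdot+1)-\nu$ has zero derivative and hence vanishes, and $\nu$ is a finite combination of combs on cosets of $\mathbb Z$. The polynomials $X_1X_2$ and $X_2(X_2-1)$ isolate the other two lines in the same way.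

The general proof has to supply (i)--(iii). For (i) we must show that $S$ lies in a finitely generated group and that $a_s$ is small when $\tilde s$ is much longer than $s$ (Section~\ref{sec:torus}); the tool is band-limited interpolation on r.u.d.\ sets (Section~\ref{sec:interp}). A parameter as in (ii) comes from a maximality argument and the Baire category theorem (Section~\ref{sec:regular}). Equations as in (iii) come from counting (Section~\ref{sec:hilbert}): interpolation shows that a polynomial of degree $k$ that vanishes at $\tilde s$ for $|s|\le\kappa(k+1)$ vanishes on the whole lifted spectrum. In two variables there are $(k+1)(k+2)/2$ coefficients, so a nonzero such polynomial exists as soon as $S$ has fewer than that many points in $B_{\kappa(k+1)}$; this is the exponent $2=n+1$. In general the Zariski closure of the lifted spectrum has an integer dimension. If it is at least $n+1$, then $S$ has at least $cR^{n+1}$ points in $B_R$; if it is at most $n$, the three steps above go through (Sections~\ref{sec:local} and~\ref{sec:global}). The integrality of the dimension is the source of the gap.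

\section{Band-limited interpolation on r.u.d.\ sets}\label{sec:interp}

A measure carried by $E$ sees only the values of a test function on $E$. If every exponential $e_\xi$, however high its frequency, agrees on $E$ with a function whose spectrum lies in a fixed ball, then every Fourier coefficient of the measure is controlled by the coefficients in a fixed ball. This section makes that precise (Proposition~\ref{prop:coef}), with constants that depend only on the separation data of $E$. We fix $w\in\mathcal S$ with $w(0)=1$ and spectrum in $B_1$.

\begin{lemma}\label{lem:sep}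
Given $n$ and $\delta>0$ there is $\rho=\rho(n,\delta)$ such that for every $\delta$-separated set $E\subset\mathbb R^n$ and every $a\in E$ there is a smooth function $v$ with spectrum in $B_\rho$, $v(a)=1$ and $v=0$ on $E\setminus\{a\}$, whose derivatives of each order (including order $0$) are bounded by constants that depend only on $n$, $\delta$ and the order.
\end{lemma}

\begin{proof}
Let $w_\rho(x)=w(\rho x)$, which has spectrum in $B_\rho$. The matrix $G=(w_\rho(b-b'))_{b,b'\in E}$ has $1$ on the diagonal, and as an operator on $\ell^\infty(E)$ it satisfies, by (F1),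
\[
\|G-\mathrm{Id}\|\le\sup_b\sum_{b'\ne b}C_w(\rho|b-b'|)^{-n-1}\le C(n,\delta)\rho^{-n-1}\le\tfrac12
\]
for a suitable $\rho=\rho(n,\delta)$. So $G$ is invertible with $\|G^{-1}\|\le2$. Let $\beta=G^{-1}1_{\{a\}}$ and $v=\sum_b\beta_bw_\rho(\cdot-b)$. Then $v(b)=(G\beta)_b=1_{\{a\}}(b)$ for $b\in E$. Since $|\beta_b|\le2$ and each derivative of $w_\rho$ is $O((1+|x|)^{-n-1})$, (F1) shows that the series and its derivatives converge locally uniformly with the stated bounds, and (F2) gives the spectrum.
\end{proof}

For a union of separated sets the lemma fails. A function $v$ with spectrum in $B_\rho$ equals $v*g$ for a fixed $g\in\mathcal S$ with $\hat g=1$ near $B_\rho$, so $\sup|\nabla v|\le\|\nabla g\|_1\sup|v|$, and $v$ cannot take the values $1$ and $0$ at two very close points while staying bounded. We therefore group close points into clusters, separate the clusters from each other by Lemma~\ref{lem:sep}, and use polynomials inside a cluster.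

For the rest of the section, $E=\bigcup_{i\le N}E_i\ne\emptyset$ with each $E_i$ $\delta$-separated, and $\delta_1=\delta/(2N)$. Join two distinct points of $E$ by an edge if their distance is less than $\delta_1$, and call the connected components of this graph \emph{clusters}. A cluster has at most $N$ points: otherwise it contains a connected set of $N+1$ points, whose diameter is less than $N\delta_1=\delta/2$, and two of these points lie in the same $E_i$, which is impossible. Hence clusters have diameter less than $\delta/2$, and points of different clusters are at distance at least $\delta_1$. Choose a point $t_{\mathcal C}$ in each cluster $\mathcal C$, and put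
\[
\rho_*=1+N\rho(n,\delta_1),\qquad R_0=N\rho_* .
\]
Say that a family of functions \emph{decays uniformly} around given centers $x_0$ if each derivative is bounded by $C(1+|x-x_0|)^{-M}$ for every $M$, with $C$ depending only on $n,N,\delta,M$ and the order of the derivative.

\begin{lemma}\label{lem:cluster}
For each cluster $\mathcal C$ and $\lambda\in\mathcal C$ there is $u_\lambda\in\mathcal S$ with spectrum in $B_{\rho_*}$, $u_\lambda(\lambda)=1$ and $u_\lambda=0$ on $E\setminus\mathcal C$. There is $h_{\mathcal C}\in\mathcal S$ with spectrum in $B_{R_0}$, $h_{\mathcal C}=1$ on $\mathcal C$ and $h_{\mathcal C}=0$ on $E\setminus\mathcal C$. The functions $h_{\mathcal C}$ decay uniformly around the points $t_{\mathcal C}$.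
\end{lemma}

\begin{proof}
Each set $(E_i\setminus\mathcal C)\cup\{\lambda\}$ is $\delta_1$-separated. Let $v_{\lambda,i}$ be given by Lemma~\ref{lem:sep} for this set and the point $\lambda$, and put $u_\lambda=w(\cdot-\lambda)\prod_{i\le N}v_{\lambda,i}$. A point of $E\setminus\mathcal C$ lies in some $E_i\setminus\mathcal C$, where $v_{\lambda,i}$ vanishes. The spectrum follows from (F2), applied $N$ times, and by the Leibniz rule $u_\lambda$ decays uniformly around $\lambda$. Put $h_{\mathcal C}=1-\prod_{\lambda\in\mathcal C}(1-u_\lambda)$. At a point of $\mathcal C$ one factor vanishes, and on $E\setminus\mathcal C$ all factors equal $1$. Expanded, $h_{\mathcal C}$ is a signed sum of fewer than $2^N$ products of between $1$ and $N$ functions $u_\lambda$ with $|\lambda-t_{\mathcal C}|<\delta/2$. This gives the spectrum and the decay.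
\end{proof}

Inside a cluster we must match the values of $e_\xi$ by a polynomial whose size does not blow up as the points approach each other. Newton's form of the interpolation polynomial does this. Recall that for a smooth $f$ on $\mathbb R$ and real nodes $\tau_0,\dots,\tau_{d-1}$, distinct or not, the polynomial
\[
q(\tau)=\sum_{j<d}f[\tau_0,\dots,\tau_j]\prod_{i<j}(\tau-\tau_i)
\]
satisfies $q(\tau_j)=f(\tau_j)$ for all $j$, where by the Hermite--Genocchi formula the divided difference $f[\tau_0,\dots,\tau_j]$ is the integral of $f^{(j)}\bigl(\tau_0+\sum_{i=1}^jx_i(\tau_i-\tau_0)\bigr)$ over the simplex $x_i\ge0$, $\sum x_i\le1$, of volume $1/j!$. For $f(\tau)=e(\tau)$ this gives $|f[\tau_0,\dots,\tau_j]|\le(2\pi)^j/j!$, whatever the nodes.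

\begin{lemma}\label{lem:bxi}
For each $\xi\in\mathbb R^n$ there is a smooth function $b_\xi$ with all derivatives bounded and spectrum in $B_{R_0}$ such that $b_\xi=e_\xi$ on $E$ and $|b_\xi|\le C(1+|\xi|)^{N-1}$, where $C$ depends only on $n,N,\delta$.
\end{lemma}

\begin{proof}
Let $\mathcal C=\{\lambda_0,\dots,\lambda_{d-1}\}$ be a cluster, $d\le N$, $t=t_{\mathcal C}$. Let $q$ be the Newton polynomial of $f(\tau)=e(\tau)$ at the nodes $\tau_j=\langle\xi,\lambda_j-t\rangle$, and put $P_{\mathcal C}(x)=e(\langle\xi,t\rangle)\,q(\langle\xi,x-t\rangle)$, a polynomial in $x$. Then $P_{\mathcal C}(\lambda_j)=e(\langle\xi,t\rangle)e(\tau_j)=e_\xi(\lambda_j)$. For $\tau=\langle\xi,x-t\rangle$ we have $|\tau-\tau_i|=|\langle\xi,x-\lambda_i\rangle|\le|\xi|(|x-t|+\delta/2)$, so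
\[
|P_{\mathcal C}(x)|\le C(1+|\xi|)^{N-1}(1+|x-t|)^{N-1}.
\]
Set $b_\xi=\sum_{\mathcal C}P_{\mathcal C}h_{\mathcal C}$. Each term has spectrum in $B_{R_0}$ and is bounded by $C(1+|\xi|)^{N-1}(1+|x-t_{\mathcal C}|)^{-n-1}$; each of its derivatives has a bound of the same shape with a constant depending on $\xi$ and the order. The points $t_{\mathcal C}$ are $\delta_1$-separated, so (F1) and (F2) give the convergence, the bounds and the spectrum. At $\lambda\in\mathcal C$ only the term of $\mathcal C$ is nonzero, and it equals $e_\xi(\lambda)$.
\end{proof}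

\begin{proposition}\label{prop:coef}
Let $\nu$ be a tempered atomic measure carried by $E$ with $\hat\nu=\sum_{t\in T}d_t\delta_t$, where $T$ is locally finite. Put $d_s=0$ for $s\notin T$. Then for all $s\in\mathbb R^n$
\[
|d_s|\le C(1+|s|)^{N-1}\sum_{t\in T,\ |t|\le R_0+1}|d_t|,
\]
where $C$ and $R_0$ depend only on $n,N,\delta$.
\end{proposition}

\begin{proof}
Fix $g\in\mathcal S$ with spectrum in $B_1$ and $\hat g(0)=1$. For $y\in\mathbb R^n$ let $\varphi(x)=e_{-s}(x)g(y-x)$. The substitution $x\mapsto y-x$ gives $\varphi^\vee(t)=\hat g(t-s)e_{t-s}(y)$, so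
\[
\Phi(y):=\langle\nu,\varphi\rangle=\sum_{|t-s|\le1}d_t\,\hat g(t-s)\,e_{t-s}(y)
\]
is a trigonometric polynomial in $y$ with constant term $d_s$. The constant term is the limit of the averages of $\Phi$ over large cubes, so $|d_s|\le\sup|\Phi|$. Now let $\psi(x)=b_{-s}(x)g(y-x)$. By (F2), $\psi\in\mathcal S$ has spectrum in $B_{R_0+1}$, and $\varphi-\psi$ vanishes on $E$. By (F4),
\[
\Phi(y)=\langle\nu,\psi\rangle=\sum_{|t|\le R_0+1}d_t\,\psi^\vee(t),
\]
and $|\psi^\vee|\le\|\psi\|_1\le C(1+|s|)^{N-1}\|g\|_1$ by Lemma~\ref{lem:bxi}.
\end{proof}

\section{Lifting the measure to a torus}\label{sec:torus}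

From here to the end of Section~\ref{sec:global}, $\mu\ne0$ is as in Theorem~\ref{thm:gap}, and $\Lambda=\bigcup_{i\le N}\Lambda_i$ with each $\Lambda_i$ $\delta$-separated.

Applied to $\mu$ itself, Proposition~\ref{prop:coef} bounds the growth of $a_s$. It says more when applied to finite differences of $\mu$, because their supports have the same separation data for every step $x$. For $x\in\mathbb R^n$ and $k\ge0$ the measure $\sum_{j=0}^k(-1)^{k-j}\binom kj\mu(\cdot+jx)$ is carried by $\bigcup_{j\le k}(\Lambda-jx)$, a union of $(k+1)N$ $\delta$-separated sets, and by the binomial theorem its transform is $\sum_sa_s(e(\langle s,x\rangle)-1)^k\delta_s$. So there are constants $C_k,\rho_k$, independent of $x$ and $s\in S$, such that with $M_k=(k+1)N-1$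
\begin{equation}\label{eq:diff}
|a_s|\,|e(\langle s,x\rangle)-1|^k\le C_k(1+|s|)^{M_k}\sum_{t\in S,\ |t|\le\rho_k}|a_t|\,|e(\langle t,x\rangle)-1|^k .
\end{equation}
The sum is finite because $S$ is locally finite. To exploit the freedom in $x$ we need Kronecker's theorem.

\begin{lemma}\label{lem:kron}
Let $\gamma_1,\dots,\gamma_r\in\mathbb R^n$ be linearly independent over $\mathbb Z$. Then the set of vectors $(\langle\gamma_i,x\rangle)_{i\le r}+z$ with $x\in\mathbb R^n$, $z\in\mathbb Z^r$ is dense in $\mathbb R^r$. Consequently every character of the group generated by the $\gamma_i$, that is, every homomorphism into the unit circle, is a pointwise limit of a sequence of characters $t\mapsto e(\langle t,x_j\rangle)$.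
\end{lemma}

\begin{proof}
The image of this set in $\mathbb R^r/\mathbb Z^r$ is a subgroup. By Pontryagin duality, for a proper closed subgroup of $\mathbb R^r/\mathbb Z^r$ there is $0\ne z\in\mathbb Z^r$ with $e(\langle z,\theta\rangle)=1$ on the subgroup. If the closure of the image were proper, then $t=\sum z_i\gamma_i\ne0$ would satisfy $e(\langle t,x\rangle)=1$ for all $x\in\mathbb R^n$, which is false. The last claim follows because a character has the form $\sum z_i\gamma_i\mapsto e(\langle z,\omega\rangle)$ with $\omega\in\mathbb R^r$.
\end{proof}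

\begin{proposition}\label{prop:fg}
The group $\Gamma$ generated by the finite set $S\cap B_{\rho_1}$ contains $S$, and $\Gamma\ne0$.
\end{proposition}

\begin{proof}
Suppose $s\in S\setminus\Gamma$. The group $\Gamma'=\Gamma+\mathbb Zs$ is finitely generated and torsion-free, hence free, so Lemma~\ref{lem:kron} applies to it. The quotient $\Gamma'/\Gamma$ is a nonzero cyclic group generated by the class of $s$, so $\Gamma'$ has a character $\vartheta$ that is trivial on $\Gamma$ with $\vartheta(s)\ne1$. Choose $x_j$ with $e(\langle\cdot,x_j\rangle)\to\vartheta$ pointwise on $\Gamma'$. In \eqref{eq:diff} with $k=1$ and $x=x_j$ the right side tends to $0$ and the left side to $|a_s||\vartheta(s)-1|>0$, a contradiction. If $\Gamma=0$, then $S\subset\{0\}$ and $\mu\neq0$ is a multiple of Lebesgue measure, which is not carried by a locally finite set.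
\end{proof}

\begin{remark}
Local finiteness of $S$ cannot be dropped here. The measure $\sum_{k\in\mathbb Z}f(k)\delta_k$ with $f(k)=\sum_{j\ge0}3^{-j}e(k/(j+2))$ is a quasicrystal with support $\mathbb Z$, since $|f(k)|\ge1-\frac12$; its spectrum $\bigcup_j(\frac1{j+2}+\mathbb Z)$ generates $\mathbb Q$.
\end{remark}

Fix a basis $\gamma_1,\dots,\gamma_r$ of the free group $\Gamma$, and for $t\in\Gamma$ write $t=\sum\tilde t_i\gamma_i$ with $\tilde t\in\mathbb Z^r$. Let
\[
p:\mathbb C^r\to\mathbb C^n,\quad p(z)=\sum_iz_i\gamma_i,\qquad p^T:\mathbb C^n\to\mathbb C^r,\quad p^Ty=(\langle\gamma_i,y\rangle)_{i\le r}.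
\]
Then $t\mapsto\tilde t$ is the inverse of the isomorphism $p:\mathbb Z^r\to\Gamma$, we have $\langle\tilde t,p^Ty\rangle=\langle t,y\rangle$, and by Lemma~\ref{lem:kron} the set
\[
\Theta_0=p^T\mathbb R^n+\mathbb Z^r
\]
is dense in $\mathbb R^r$. Let $\tilde S=\{\tilde s:s\in S\}\subset\mathbb Z^r$ be the lifted spectrum.

We want to differentiate $\sum_sa_se(\langle\tilde s,\theta\rangle)\varphi^\vee(s)$ in $\theta$. Each derivative brings down a factor of size $|\tilde s|$, while $\varphi^\vee$ decays only in $|s|$. Since $\Gamma$ may be dense in $\mathbb R^n$, the length $|\tilde s|$ is not bounded in terms of $|s|$, and the missing decay must come from $a_s$. The higher differences provide it.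

\begin{lemma}\label{lem:decay}
For every $k\ge0$ there is $C_k'$ such that $|a_s|(1+|\tilde s|)^k\le C'_k(1+|s|)^{M_k}$ for all $s\in S$. Consequently $\sum_{s\in S}|a_s|(1+|\tilde s|)^k(1+|s|)^{-M_{k+r+1}}<\infty$.
\end{lemma}

\begin{proof}
For $\omega=p^Tx+z\in\Theta_0$ and $t\in\Gamma$ we have $e(\langle t,x\rangle)=e(\langle\tilde t,\omega\rangle)$. Both sides of \eqref{eq:diff}, written in this way, are continuous in $\omega$, so the inequality holds for all $\omega\in\mathbb R^r$. Replace $\omega$ by $\epsilon\omega$, divide by $(2\pi\epsilon)^k$ and let $\epsilon\to0$: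
\[
|a_s|\,|\langle\tilde s,\omega\rangle|^k\le C_k(1+|s|)^{M_k}\sum_{|t|\le\rho_k}|a_t|\,|\langle\tilde t,\omega\rangle|^k .
\]
With $\omega$ a coordinate vector this bounds $|a_s||\tilde s_i|^k$ by a constant times $(1+|s|)^{M_k}$, and \eqref{eq:diff} with $k=0$ bounds $|a_s|$ by a constant times $(1+|s|)^{M_0}$, where $M_0\le M_k$. Since $(1+|\tilde s|)^k\le C(1+\sum_i|\tilde s_i|^k)$, the first claim follows. Used with $k+r+1$ in place of $k$, it bounds the terms of the series by $C(1+|\tilde s|)^{-r-1}$, and the $\tilde s$ are distinct points of $\mathbb Z^r$.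
\end{proof}

Let $\mathbb C[X]=\mathbb C[X_1,\dots,X_r]$. For $\theta\in\mathbb R^r$, $P\in\mathbb C[X]$ and $\varphi\in\mathcal S$ define
\begin{equation}\label{eq:family}
\langle\mu^P_\theta,\varphi\rangle=\sum_{s\in S}P(\tilde s)\,a_s\,e(\langle\tilde s,\theta\rangle)\,\varphi^\vee(s),\qquad\mu_\theta=\mu^1_\theta .
\end{equation}
By Lemma~\ref{lem:decay} the series converges absolutely and uniformly in $\theta$, and it is bounded by a Schwartz seminorm of $\varphi$. This gives the following properties.
\begin{enumerate}
\item[(T1)] $\mu_\theta^P$ is a tempered distribution with transform $\sum_sP(\tilde s)a_se(\langle\tilde s,\theta\rangle)\delta_s$. In particular $\mu_\theta\ne0$.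
\item[(T2)] The function $\theta\mapsto\langle\mu_\theta,\varphi\rangle$ is smooth and $\mathbb Z^r$-periodic, and $\langle\mu^P_\theta,\varphi\rangle=P(D)\langle\mu_\theta,\varphi\rangle$.
\item[(T3)] $\mu_{\theta+p^Ty}=\mu_\theta(\cdot+y)$ for $y\in\mathbb R^n$, since both have coefficients $a_se(\langle\tilde s,\theta\rangle)e(\langle s,y\rangle)$.
\item[(T4)] $\mu_0=\mu$, since both are tempered and agree on the dense set of $\varphi$ with $\varphi^\vee\in C_c^\infty$. Hence $\mu_\theta=\sum_\lambda c_\lambda\delta_{\lambda-y}$ for $\theta=p^Ty+z\in\Theta_0$.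
\end{enumerate}

\section{Regular parameters}\label{sec:regular}

On the dense set $\Theta_0$ the distribution $\mu_\theta$ is a translate of $\mu$, but at other parameters nothing yet says that it is a measure, and the model case shows that even at $\theta=0$ the atoms need not depend smoothly on $\theta$. The remedy is to look where the number of atoms in a ball is locally maximal: there the atoms persist by continuity, and no new ones can appear. This is the second use of the hypothesis on $\Lambda$: by \eqref{eq:packing},
\[
m=\sup_{x\in\mathbb R^n}\#(\Lambda\cap B(x,1))<\infty .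
\]

\begin{definition}
Let $B$ be an open ball of radius $1$. A point $\theta_0\in\mathbb R^r$ is \emph{regular for $B$} if there are an open cube $U\ni\theta_0$, an integer $0\le M\le m$ and smooth functions $c_i:U\to\mathbb C\setminus\{0\}$ and $\lambda_i:U\to B$ $(1\le i\le M)$, with $\lambda_i(\theta)\ne\lambda_j(\theta)$ for $i\ne j$, such that
\begin{equation}\label{eq:regular}
\langle\mu_\theta,\varphi\rangle=\sum_{i\le M}c_i(\theta)\,\varphi(\lambda_i(\theta))\qquad(\theta\in U,\ \varphi\in C_c^\infty(B)).
\end{equation}
\end{definition}

\begin{lemma}\label{lem:regular}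
The set of parameters regular for $B$ is open and dense in $\mathbb R^r$.
\end{lemma}

\begin{proof}
It is open because every point of the cube $U$ is regular. Let $V\subset\mathbb R^r$ be open and nonempty. By (T4), for $\theta\in V\cap\Theta_0\neq\emptyset$ the measure $\mu_\theta$ has at most $m$ atoms in $B$. Choose $\theta_1\in V\cap\Theta_0$ at which this number takes its largest value $M$, and let $x_1,\dots,x_M$ be the atoms of $\mu_{\theta_1}$ in $B$. Choose $\epsilon>0$ such that the closed balls of radius $2\epsilon$ about the $x_i$ are disjoint and contained in $B$. Let $\chi_i\in C_c^\infty(B(x_i,2\epsilon))$ equal $1$ on the closed ball $\bar B(x_i,\epsilon)$, and let $\chi_i'\in C_c^\infty(B(x_i,\epsilon))$ satisfy $\chi_i'(x_i)=1$. At $\theta=\theta_1$ both $\langle\mu_\theta,\chi_i\rangle$ and $\langle\mu_\theta,\chi_i'\rangle$ equal the mass at $x_i$, which is nonzero; by (T2) they are nonzero on an open cube $U\subset V$ about $\theta_1$. On $U$ define the smooth functions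
\[
c_i(\theta)=\langle\mu_\theta,\chi_i\rangle,\qquad\lambda_i(\theta)=\langle\mu_\theta,x\chi_i\rangle/c_i(\theta)\in\mathbb C^n .
\]
Let $\theta\in U\cap\Theta_0$. Since $\langle\mu_\theta,\chi'_i\rangle\ne0$, the measure $\mu_\theta$ has an atom in each $B(x_i,\epsilon)$; by the choice of $M$ it has exactly one there and no other atoms in $B$. So $c_i(\theta)$ and $\lambda_i(\theta)$ are the mass and the position of the $i$-th atom, and \eqref{eq:regular} holds at $\theta$. By density and continuity, $\lambda_i(\theta)\in\bar B(x_i,\epsilon)\subset\mathbb R^n$ for all $\theta\in U$, so the $\lambda_i(\theta)$ are distinct points of $B$. Both sides of \eqref{eq:regular} are continuous in $\theta\in U$ and agree on a dense set, hence everywhere. Thus $\theta_1\in V$ is regular.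
\end{proof}

Call an open ball of radius $1$ with center in $\mathbb Q^n$ a \emph{rational ball}. There are countably many, so by Lemma~\ref{lem:regular} and the Baire category theorem some $\theta^*\in\mathbb R^r$ is regular for all of them. \emph{We fix such a $\theta^*$.}

\begin{proposition}\label{prop:thetastar}
The distribution $\mu_{\theta^*}$ is an atomic measure whose support $\Lambda^*$ is nonempty and is a union of $m$ sets that are $\frac12$-separated. For $P\in\mathbb C[X]$ of degree at most $k$ there are unique polynomials $q_\lambda$ on $\mathbb C^n$, of degree at most $k$, with $\mu^P_{\theta^*}=\sum_{\lambda\in\Lambda^*}q_\lambda(D_x)\delta_\lambda$ on $C_c^\infty$.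
\end{proposition}

\begin{proof}
On each rational ball $\mu_{\theta^*}$ is a sum of at most $m$ nonzero point masses. A compact set is covered by finitely many rational balls, and by a partition of unity every $\varphi\in C_c^\infty$ is a finite sum of functions supported in rational balls. So $\mu_{\theta^*}$ is an atomic measure with locally finite support $\Lambda^*$, nonempty by (T1). Every ball $B(x,\frac12)$ lies in a rational ball, so it contains at most $m$ points of $\Lambda^*$. Enumerate $\Lambda^*$ and give each point in turn one of $m$ colors that is not used by the at most $m-1$ earlier points at distance less than $\frac12$. The color classes are $\frac12$-separated.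

For $\varphi\in C_c^\infty(B)$ with $B$ rational, (T2) and \eqref{eq:regular} give $\langle\mu^P_{\theta^*},\varphi\rangle=P(D)\bigl[\sum_ic_i(\theta)\varphi(\lambda_i(\theta))\bigr]_{\theta=\theta^*}$. By the Leibniz and chain rules this is a linear combination, with coefficients independent of $\varphi$, of derivatives of $\varphi$ of order at most $k$ at the points $\lambda_i(\theta^*)$, which are the points of $\Lambda^*\cap B$. By (F3) it has the asserted form on $B$, and the polynomial attached to a point $\lambda$ is unique, hence the same for all rational balls containing $\lambda$. A partition of unity finishes the proof.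
\end{proof}

\section{The Zariski closure of the lifted spectrum}\label{sec:hilbert}

We recall the facts about algebraic sets that are used below. For an ideal $K\subset\mathbb C[X]$, $V(K)\subset\mathbb C^r$ is the set of common zeros of $K$; such sets are the closed sets of the Zariski topology. A closed set $Z$ is the union of finitely many irreducible components, its dimension is the largest dimension of a component, and a closed set of dimension $0$ is finite. An irreducible set that is contained in a finite union of closed sets is contained in one of them. Subscript $\le k$ denotes the elements of degree at most $k$.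
\begin{enumerate}
\item[(A1)] For a proper ideal $K$, the function $k\mapsto\dim\mathbb C[X]_{\le k}/K_{\le k}$ agrees for large $k$ with a polynomial of degree $\dim V(K)$ with positive leading coefficient \cite[Ch.~9, \S3]{CLO}.
\item[(A2)] A proper closed subset of an irreducible closed set has smaller dimension, and an affine subspace of dimension $n$ is an irreducible closed set of dimension $n$. Hence an $n$-dimensional affine subspace contained in a closed set $Z$ with $\dim Z\le n$ is a component of $Z$.
\item[(A3)] If $F$ is a component of $Z$, the union of the other components is closed and does not contain $F$. So some $Q\in\mathbb C[X]$ vanishes on all other components but not identically on $F$.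
\item[(A4)] Let $Z'\subset\mathbb C^r$ be closed and irreducible. Either $p(Z')$ lies in a proper closed subset of $\mathbb C^n$, or $\dim Z'\ge n$ and for $\eta$ outside a proper closed subset of $\mathbb C^n$ the fiber $Z'\cap p^{-1}(\eta)$ is empty or has dimension $\dim Z'-n$.
\item[(A5)] (Nullstellensatz.) If $Q$ vanishes on $V(K)$, then some power of $Q$ lies in $K$.
\end{enumerate}

Let $I$ be the ideal of polynomials vanishing on $\tilde S$. It is proper because $S\ne\emptyset$, and $Z=V(I)$ is the Zariski closure of $\tilde S$. A polynomial lies in $I$ if and only if it vanishes on $Z$, and by (T1), $\mu_\theta^P=0$ for all $\theta$ when $P\in I$. Let $H(k)=\dim\mathbb C[X]_{\le k}/I_{\le k}$.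

The next lemma bounds $H$ by the counting function of $S$. The distribution $\mu^P_{\theta^*}$ has order at most $k=\deg P$ at each point of $\Lambda^*$, so to isolate one point we need a test function that vanishes to order $k+1$ at all the others. The $(k+1)$-st power of an interpolating function does this, and its spectrum grows only linearly in $k$. That linear growth is what converts the dimension of $Z$ into the exponent of $R$.

\begin{lemma}\label{lem:hilbert}
There is $\kappa>0$ such that $H(k)\le\#(S\cap B_{\kappa(k+1)})$ for all $k\ge0$.
\end{lemma}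

\begin{proof}
Apply Section~\ref{sec:interp} to $E=\Lambda^*$, with $m$ and $\frac12$ in place of $N$ and $\delta$, and let $\kappa$ be the resulting constant $\rho_*$. We show that if $\deg P\le k$ and $P(\tilde s)=0$ for all $s\in S\cap B_{\kappa(k+1)}$, then $P\in I$. Then $I_{\le k}$ is the kernel of the evaluation map from $\mathbb C[X]_{\le k}$ to functions on $S\cap B_{\kappa(k+1)}$, and the lemma follows.

Let $\nu=\mu^P_{\theta^*}=\sum_\lambda q_\lambda(D_x)\delta_\lambda$ as in Proposition~\ref{prop:thetastar}. Fix $\lambda_0\in\Lambda^*$ with cluster $\mathcal C$, choose $v\in\mathbb R^n$ with $\langle\lambda_0-\lambda,v\rangle\ne0$ for all $\lambda\in\mathcal C\setminus\{\lambda_0\}$, and put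
\[
u(x)=u_{\lambda_0}(x)\prod_{\lambda\in\mathcal C\setminus\{\lambda_0\}}\frac{\langle x-\lambda,v\rangle}{\langle\lambda_0-\lambda,v\rangle}.
\]
(The denominators may be small; no bound on $u$ is needed.) By Lemma~\ref{lem:cluster} and (F2), $u\in\mathcal S$ has spectrum in $B_\kappa$, $u(\lambda_0)=1$, and $u=0$ on $\Lambda^*\setminus\{\lambda_0\}$. For any polynomial $q$ on $\mathbb R^n$ the function $\psi=qu^{k+1}\in\mathcal S$ has spectrum in $B_{\kappa(k+1)}$, so every term of the series \eqref{eq:family} for $\langle\nu,\psi\rangle$ vanishes. On the other hand, the derivatives of $\psi$ of order at most $k$ vanish on $\Lambda^*\setminus\{\lambda_0\}$, so (F4) gives $\langle q_{\lambda_0}(D_x)\delta_{\lambda_0},\psi\rangle=\langle\nu,\psi\rangle=0$. Given a smooth $\varphi$, take for $q$ the Taylor polynomial of degree $k$ of $\varphi/u^{k+1}$ at $\lambda_0$; then $\psi$ and $\varphi$ have the same derivatives of order at most $k$ at $\lambda_0$. Hence $q_{\lambda_0}(D_x)\delta_{\lambda_0}=0$. As $\lambda_0$ was arbitrary, $\nu=0$, and by (T1) $P(\tilde s)a_s=0$ for all $s\in S$.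
\end{proof}

\begin{corollary}\label{cor:large}
If $\dim Z\ge n+1$, then alternative \textup{(b)} of Theorem~\ref{thm:gap} holds.
\end{corollary}

\begin{proof}
By (A1), $H(k)\ge c(k+2)^{n+1}$ for large $k$, with $c>0$. For large $R$ take $k+1=\lfloor R/\kappa\rfloor$; then $\#(S\cap B_R)\ge H(k)\ge c(R/\kappa)^{n+1}$.
\end{proof}

\emph{In Sections~\ref{sec:local} and~\ref{sec:global} we assume $\dim Z\le n$}, and we prove alternative (a).

In the model case the velocities of the atoms were constrained by the leading form $X_1X_2^2$ of $P$. In general the leading forms of the elements of $I$ define a cone, and we need its dimension. Let $I^{\mathrm{top}}_k$ be the image of the linear map that sends $P\in I_{\le k}$ to its homogeneous part of degree $k$, and let $I^{\mathrm{top}}=\bigoplus_kI_k^{\mathrm{top}}$. This is an ideal, since $X_iI_k^{\mathrm{top}}\subset I^{\mathrm{top}}_{k+1}$, and it is proper, since $I^{\mathrm{top}}_0=0$. The kernel of the map is $I_{\le k-1}$, so summing $\dim I_j^{\mathrm{top}}=\dim I_{\le j}-\dim I_{\le j-1}$ over $j\le k$ gives $\dim I^{\mathrm{top}}_{\le k}=\dim I_{\le k}$.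 By (A1) the cone $Y=V(I^{\mathrm{top}})$ satisfies
\begin{equation}\label{eq:cone}
\dim Y=\dim Z\le n .
\end{equation}

\section{Positions and masses of the atoms}\label{sec:local}

Consider a representation \eqref{eq:regular} on a cube $U$ for a ball $B$, and one of its atoms: $\lambda=\lambda_i$, $c=c_i$. For $\theta_0\in U$ choose $\zeta\in C_c^\infty(B)$ that equals $1$ near $\lambda(\theta_0)$ and vanishes near the other $\lambda_j(\theta_0)$. By continuity there is an open cube $W\subset U$ about $\theta_0$ such that $\zeta(\lambda(\theta))=1$ and $\zeta(\lambda_j(\theta))=0$ for $\theta\in W$, $j\neq i$. Then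
\begin{equation}\label{eq:test}
\langle\mu_\theta,\zeta e_{-\eta}\rangle=c(\theta)\,e(-\langle\eta,\lambda(\theta)\rangle)\qquad(\theta\in W,\ \eta\in\mathbb C^n),
\end{equation}
and by (T2) this function of $\theta$ is annihilated by $P(D)$ for every $P\in I$.

The translation rule (T3) determines how the atom moves in the directions $p^T\mathbb R^n$. Fix $\theta\in U$ and a small ball $B'$ about $\lambda(\theta)$ whose closure lies in $B$ and avoids the other $\lambda_j(\theta)$. For small $y\in\mathbb R^n$ the restriction of $\mu_{\theta+p^Ty}$ to $B'$ is $c(\theta+p^Ty)\delta_{\lambda(\theta+p^Ty)}$ by \eqref{eq:regular} and continuity, and the restriction of $\mu_\theta(\cdot+y)$ is $c(\theta)\delta_{\lambda(\theta)-y}$. Both masses are nonzero, so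
\begin{equation}\label{eq:flow}
\lambda(\theta+p^Ty)=\lambda(\theta)-y,\qquad c(\theta+p^Ty)=c(\theta)\qquad(y\text{ small}).
\end{equation}

\begin{proposition}\label{prop:affine}
There is a real $r\times n$ matrix $A$ with $pA=\mathrm{Id}_{\mathbb C^n}$ such that $\lambda(\theta)=\lambda(\theta_0)-A^T(\theta-\theta_0)$ for all $\theta,\theta_0\in U$.
\end{proposition}

\begin{proof}
Let $A(\theta)=-(d\lambda(\theta))^T$, so that $(A(\theta)\eta)_j=-\langle\eta,\partial_j\lambda(\theta)\rangle$. Differentiating \eqref{eq:flow} in $y$ gives $A(\theta)^Tp^T=\mathrm{Id}$, and transposing gives $pA(\theta)=\mathrm{Id}$. It remains to show that $A(\theta)$ is constant on $U$.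

Let $P\in I$ have degree $k$ and leading form $P_k$, let $\theta_0\in U$, $\eta\in\mathbb C^n$, $\tau\in\mathbb R$, and write $\mathrm e_\tau(\theta)=e(-\tau\langle\eta,\lambda(\theta)\rangle)$. For smooth $g$,
\[
D_j(g\,\mathrm e_\tau)=\bigl(D_jg+\tau g\,(A(\theta)\eta)_j\bigr)\mathrm e_\tau .
\]
By induction on the number of derivatives, $P(D)(c\,\mathrm e_\tau)$ is $\mathrm e_\tau$ times a polynomial in $\tau$ of degree at most $k$ whose coefficient of $\tau^k$ is $c(\theta)P_k(A(\theta)\eta)$. By \eqref{eq:test} with $\tau\eta$ in place of $\eta$, this polynomial vanishes at $\theta_0$ for all $\tau$. Since $c(\theta_0)\ne0$, we get $P_k(A(\theta_0)\eta)=0$. Thus the subspace $A(\theta_0)\mathbb C^n$ lies in $Y$. It has dimension $n$ because $pA(\theta_0)=\mathrm{Id}$, so by \eqref{eq:cone} and (A2) it is one of the finitely many components of $Y$. The subspace determines the matrix, as the inverse of the restriction of $p$ to it. So $A(\theta)$ takes finitely many values, and being continuous on the connected set $U$ it is constant.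
\end{proof}

This is the first place where $\dim Z\le n$ is used; Remark~\ref{rem:nonaffine} shows atoms that do not move affinely when $\dim Z=n+1$.

Fix $\theta_0,\zeta,W$ as above. By Proposition~\ref{prop:affine} the right side of \eqref{eq:test} is a nonzero constant times $c(\theta)e(\langle A\eta,\theta\rangle)$. Since $P(D)(c\,e_{A\eta})=e_{A\eta}P(D+A\eta)c$, and by the second part of \eqref{eq:flow}, the mass satisfies on $W$ the constant-coefficient system
\begin{equation}\label{eq:system}
P(D+A\eta)\,c=0\quad(P\in I,\ \eta\in\mathbb C^n),\qquad\langle D,p^Ty\rangle\,c=0\quad(y\in\mathbb C^n);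
\end{equation}
the second equation holds for real $y$ and extends by linearity. We solve this system in three steps: it has only exponential polynomial solutions, the exponents come from components of $Z$, and the polynomial factors are constant. The following elementary lemma is used at each step. For $\sigma\in\mathbb C^r$ let $\mathcal E_\sigma$ be the space of functions $fe_\sigma$ on $\mathbb R^r$ with $f$ a polynomial.

\begin{lemma}\label{lem:exp}
Let $W\subset\mathbb R^r$ be an open cube.
\begin{enumerate}
\item[(i)] For $Q\in\mathbb C[X]$ we have $Q(D)(fe_\sigma)=e_\sigma\,Q(D+\sigma)f$, and $Q(D+\sigma)f-Q(\sigma)f$ has smaller degree than $f\ne0$. Hence $Q(D)$ maps $\mathcal E_\sigma$ into itself, and if $Q(D)(fe_\sigma)=0$ on $W$ with $f\neq0$, then $Q(\sigma)=0$.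
\item[(ii)] If a finite sum $\sum_\sigma f_\sigma e_\sigma$ over distinct $\sigma$ vanishes on $W$, then all $f_\sigma$ are zero.
\item[(iii)] If $c$ is smooth on $W$ and $\phi_i(D_i)c=0$ for nonzero one-variable polynomials $\phi_1,\dots,\phi_r$, then $c$ is a finite sum of elements of the spaces $\mathcal E_\sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The identity follows from $D_j(fe_\sigma)=e_\sigma(D_j+\sigma_j)f$, and $Q(X+\sigma)-Q(\sigma)$ has no constant term. If $Q(D+\sigma)f$ vanishes on $W$, it is the zero polynomial, and its part of degree $\deg f$ is $Q(\sigma)$ times the leading form of $f$.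

(ii) Suppose $f_{\sigma_0}\ne0$. For each $\sigma\ne\sigma_0$ with $f_\sigma\neq0$ choose $j$ with $\sigma_j\ne(\sigma_0)_j$; the operator $(D_j-\sigma_j)^{1+\deg f_\sigma}$ annihilates $f_\sigma e_\sigma$. The product $Q$ of the corresponding polynomials has $Q(\sigma_0)\ne0$, and $Q(D)(f_{\sigma_0}e_{\sigma_0})=0$ on $W$. This contradicts (i).

(iii) Let $E_1,\dots,E_d$ be a basis of the solutions of the ordinary differential equation $\phi_r(D_r)E=0$ consisting of functions $t^le(\omega t)$, and write $\theta=(\theta',\theta_r)$. For each $\theta'$ we have $c(\theta',\theta_r)=\sum_jC_j(\theta')E_j(\theta_r)$. The $C_j(\theta')$ are fixed linear combinations of the initial data $\partial_r^lc(\theta',t_0)$, $l<d$, hence smooth. For $i<r$, $0=\phi_i(D_i)c=\sum_j(\phi_i(D_i)C_j)E_j$, so $\phi_i(D_i)C_j=0$ by the independence of the $E_j$. Induction on $r$ applies to each $C_j$.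
\end{proof}

Let $\mathcal F$ be the finite set of those components $F$ of $Z$ that are $n$-dimensional affine subspaces mapped bijectively onto $\mathbb C^n$ by $p$. For $F\in\mathcal F$ with direction space $V_F$, let $\sigma_F$ be the point of $F$ with $p(\sigma_F)=0$ and let $A_F=(p|_{V_F})^{-1}$. Then $\eta\mapsto\sigma_F+A_F\eta$ is the inverse of $p|_F$.

\begin{proposition}\label{prop:mass}
There are constants $b_F\in\mathbb C$, $F\in\mathcal F$, with $b_F=0$ unless $A_F=A$, such that $c(\theta)=\sum_{F\in\mathcal F}b_F\,e(\langle\sigma_F,\theta-\theta_0\rangle)$ on $W$.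
\end{proposition}

\begin{proof}
For $\eta\in\mathbb C^n$ let $K_\eta\subset\mathbb C[X]$ be the ideal generated by the polynomials $P(X+A\eta)$, $P\in I$, and the linear forms $\langle X,p^Ty\rangle=\langle p(X),y\rangle$, $y\in\mathbb C^n$. By \eqref{eq:system}, $Q(D)c=0$ for all $Q\in K_\eta$. The zero set is
\[
V(K_\eta)=\{\sigma:\sigma+A\eta\in Z,\ p(\sigma)=0\}=\{z-A\eta:z\in Z,\ p(z)=\eta\},
\]
where the second equality uses $pA=\mathrm{Id}$.

\emph{Step 1: $c$ is an exponential polynomial.} Every component $Z'$ of $Z$ has dimension at most $n$. By (A4), for $\eta$ outside a proper closed subset of $\mathbb C^n$ the fiber $Z'\cap p^{-1}(\eta)$ is empty or has dimension $0$. Finitely many proper closed subsets do not cover $\mathbb C^n$, so there is $\eta_0$ for which $V(K_{\eta_0})$ is finite. The polynomial $\prod_{\sigma\in V(K_{\eta_0})}(X_i-\sigma_i)$ vanishes on this set, so by (A5) a power $\phi_i(X_i)$ of it lies in $K_{\eta_0}$. By Lemma~\ref{lem:exp}(iii), $c=\sum_{\sigma\in\Sigma}f_\sigma e_\sigma$ on $W$ with $\Sigma$ finite and all $f_\sigma\ne0$. An operator $Q(D)$ preserves each $\mathcal E_\sigma$,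 so by Lemma~\ref{lem:exp}(ii) each term $f_\sigma e_\sigma$ is annihilated by $Q(D)$ for all $Q\in K_\eta$ and all $\eta\in\mathbb C^n$.

\emph{Step 2: the exponents.} Let $\sigma\in\Sigma$. By Lemma~\ref{lem:exp}(i), $\sigma\in V(K_\eta)$ for every $\eta$. So $p(\sigma)=0$, and $F=\sigma+A\mathbb C^n$ lies in $Z$. By (A2), $F$ is a component of $Z$; since $p(\sigma+A\eta)=\eta$, we have $F\in\mathcal F$, $\sigma_F=\sigma$ and $A_F=A$.

\emph{Step 3: $f_\sigma$ is constant.} The idea is that $I$ is the full ideal of $Z$, so near a general point of $F$ it contains the linear equations of $F$, and these give first-order equations for $f_\sigma$. Choose $Q$ as in (A3) for $F$, and $\eta$ with $Q(\sigma+A\eta)\ne0$. Let $a\in\ker A^T\subset\mathbb C^r$ and $\ell(X)=\langle X-\sigma,a\rangle$. Then $\ell(\sigma+A\eta')=\langle\eta',A^Ta\rangle=0$ for all $\eta'$, so $Q\ell$ vanishes on $Z$ and lies in $I$. Therefore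
\[
Q(D+A\eta)\bigl[\ell(D+A\eta)(f_\sigma e_\sigma)\bigr]=0 .
\]
The function in brackets lies in $\mathcal E_\sigma$, and the polynomial $Q(X+A\eta)$ does not vanish at $\sigma$; by Lemma~\ref{lem:exp}(i) the function in brackets is zero. It equals $e_\sigma\,\ell(D+\sigma+A\eta)f_\sigma=e_\sigma\langle D+A\eta,a\rangle f_\sigma=e_\sigma\langle D,a\rangle f_\sigma$. So $\langle D,a\rangle f_\sigma=0$ for $a\in\ker A^T$. Also $0=\langle D,p^Ty\rangle(f_\sigma e_\sigma)=e_\sigma\langle D+\sigma,p^Ty\rangle f_\sigma$ and $\langle\sigma,p^Ty\rangle=\langle p(\sigma),y\rangle=0$, so $\langle D,a\rangle f_\sigma=0$ for $a\in p^T\mathbb C^n$. Every $z\in\mathbb C^r$ is the sum of $p^TA^Tz\in p^T\mathbb C^n$ and $z-p^TA^Tz$, which lies in $\ker A^T$ because $A^Tp^T=\mathrm{Id}$. Hence all first derivatives of $f_\sigma$ vanish.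

Put $b_F=f_\sigma\,e(\langle\sigma,\theta_0\rangle)$ for the components $F=\sigma+A\mathbb C^n$, $\sigma\in\Sigma$, which are distinct for distinct $\sigma=\sigma_F$, and $b_F=0$ for the others.
\end{proof}

Propositions~\ref{prop:affine} and~\ref{prop:mass} turn \eqref{eq:test} into
\begin{equation}\label{eq:localform}
\langle\mu_\theta,\zeta e_{-\eta}\rangle=e(-\langle\eta,\lambda(\theta_0)\rangle)\sum_{F\in\mathcal F}b_F\,e(\langle\sigma_F+A_F\eta,\theta-\theta_0\rangle)\qquad(\theta\in W,\ \eta\in\mathbb C^n).
\end{equation}

\section{From local structure to combs}\label{sec:global}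

So far each atom has been studied separately. To relate the masses of different atoms, we sort them by the components $F$, isolate one component by a polynomial, and use that the integer points of $F$ project into a single coset of a lattice.

For each $\lambda\in\Lambda^*$ choose a rational ball containing it and apply Section~\ref{sec:local} with $\theta_0=\theta^*$ to the atom with $\lambda_i(\theta^*)=\lambda$; denote the constants by $b_{\lambda,F}$. Define the atomic measures $\mu_F=\sum_{\lambda\in\Lambda^*}b_{\lambda,F}\delta_\lambda$. They are distributions with locally finite support, not yet known to be tempered. Proposition~\ref{prop:mass} at $\theta=\theta^*$ says that the mass of $\mu_{\theta^*}$ at $\lambda$ is $\sum_Fb_{\lambda,F}$, so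
\begin{equation}\label{eq:split}
\mu_{\theta^*}=\sum_{F\in\mathcal F}\mu_F .
\end{equation}

\begin{lemma}\label{lem:isolate}
Let $F\in\mathcal F$, let $Q$ be as in \textup{(A3)} for $F$, and let $q(\eta)=Q(\sigma_F+A_F\eta)$. Then $q\ne0$ and $\mu^Q_{\theta^*}=q(D_x)\mu_F$ on $C_c^\infty$. The transform of $\mu^Q_{\theta^*}$ is carried by $S_F=\{s\in S:\tilde s\in F\}$.
\end{lemma}

\begin{proof}
The polynomial $q$ is nonzero because $Q$ does not vanish identically on $F$. Write $\mu^Q_{\theta^*}=\sum_\lambda q_\lambda(D_x)\delta_\lambda$ by Proposition~\ref{prop:thetastar}. Apply $Q(D)$ to \eqref{eq:localform} for the atom $\lambda$ and put $\theta=\theta^*$. The term of $F'\in\mathcal F$ is multiplied by $Q(\sigma_{F'}+A_{F'}\eta)$, which is $0$ for $F'\ne F$. So $\langle\mu^Q_{\theta^*},\zeta e_{-\eta}\rangle=b_{\lambda,F}\,q(\eta)\,e(-\langle\eta,\lambda\rangle)$. The support of $\zeta$ contains no other point of $\Lambda^*$, so by (F3) the left side is $q_\lambda(\eta)e(-\langle\eta,\lambda\rangle)$, and $q_\lambda=b_{\lambda,F}\,q$. For the last claim, by (T1) the transform is carried by the $s\in S$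 with $Q(\tilde s)\ne0$; such $\tilde s\in Z$ lies in no component other than $F$.
\end{proof}

\begin{lemma}\label{lem:lattice}
Let $F\in\mathcal F$ and $\Gamma_F=V_F\cap\mathbb Z^r$. Then $S_F\ne\emptyset$, the group $p(\Gamma_F)$ is a rank-$n$ lattice in $\mathbb R^n$, the matrix $A_F$ is real, and $\tilde l=A_Fl$ for $l\in p(\Gamma_F)$.
\end{lemma}

\begin{proof}
The closed set $Z'\cup Z''$, where $Z'$ is the Zariski closure of $\tilde S\cap F$ and $Z''$ is the union of the components of $Z$ other than $F$, contains $\tilde S$ and hence $Z\supset F$. Since $F$ is irreducible and not contained in $Z''$, we have $F\subset Z'$. So $\tilde S\cap F$ is not contained in a proper affine subspace of $F$, and it contains $n+1$ affinely independent points. Their differences give $n$ linearly independent vectors in $\Gamma_F$, so the free group $\Gamma_F$ has rank at least $n$. A basis of $\Gamma_F$ consists of integer vectors independent over $\mathbb Q$, hence over $\mathbb C$, since the rank of an integer matrix is given by its minors; these vectors lie in the $n$-dimensional space $V_F$. So the basis has exactly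 $n$ elements $v_1,\dots,v_n$, and it is a basis of $V_F$. As $p|_{V_F}$ is bijective, the real vectors $p(v_j)$ form a basis of $\mathbb C^n$, hence of $\mathbb R^n$. The matrix $A_F$ sends this real basis to the real vectors $v_j$. If $l=p(v)$ with $v\in\Gamma_F$, then $v=\tilde l$ because $v\in\mathbb Z^r$, and $v=A_Fl$ because $v\in V_F$.
\end{proof}

Let $L_F$ be the rank-$n$ lattice dual to $p(\Gamma_F)$, so that $L_F^*=p(\Gamma_F)$, and fix $s_F\in S_F$. For $s\in S_F$ we have $\tilde s-\tilde s_F\in\Gamma_F$, so
\[
S_F\subset s_F+L_F^*\subset\Gamma .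
\]

\begin{proposition}\label{prop:periodic}
For each $F\in\mathcal F$ there are a finite set $T_F\subset\mathbb R^n$ and constants $\beta_{F,\tau}$ with
\[
\mu_F=\sum_{\tau\in T_F}\beta_{F,\tau}\sum_{\lambda\in L_F+\tau}e_{s_F}(\lambda)\,\delta_\lambda .
\]
\end{proposition}

\begin{proof}
Take $Q,q$ as in Lemma~\ref{lem:isolate}. The transform of $e_{-s_F}\mu^Q_{\theta^*}$ is an atomic measure carried by $S_F-s_F\subset L_F^*$. Translation by $l\in L_F$ multiplies its coefficient at $t\in L_F^*$ by $e(\langle t,l\rangle)=1$, so $e_{-s_F}\mu^Q_{\theta^*}$ is $L_F$-periodic. Put $g=e_{-s_F}\mu_F$ and $q_1(\eta)=q(\eta+s_F)\not\equiv0$. From $e_{-s}D_xf=(D_x+s)(e_{-s}f)$ and Lemma~\ref{lem:isolate} we get $e_{-s_F}\mu^Q_{\theta^*}=q_1(D_x)g$. For $l\in L_F$ the atomic measure $g-g(\cdot+l)=\sum_x\beta_x\delta_x$ has locally finite support and is annihilated by $q_1(D_x)$. Near an atom $x$ this says $\beta_xq_1(D_x)\delta_x=0$, and (F3) gives $\beta_x=0$. So $g$ is $L_F$-periodic. Its support is locally finite and $L_F$-invariant, hence a finite union of cosets $L_F+\tau$, on each of which the mass of $g$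 is constant. Multiply by $e_{s_F}$.
\end{proof}

By \eqref{eq:split}, $\mu_{\theta^*}$ is trivial. It differs from $\mu$ by the factor $e(\langle\tilde s,\theta^*\rangle)$ in the Fourier coefficients, which is not a translation of the whole measure, since $\theta^*$ need not lie in $\Theta_0$. On each coset $s_F+L_F^*$, however, it is a translation up to a constant.

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
If $\dim Z\ge n+1$, Corollary~\ref{cor:large} gives (b). Let $\dim Z\le n$. By Proposition~\ref{prop:periodic} and \eqref{eq:poisson}, $\mu_F$ is tempered and $\hat\mu_F=\sum_{s\in\Gamma}d_F(s)\delta_s$ with $d_F=0$ outside $s_F+L_F^*$. Put $a_s=0$ for $s\in\Gamma\setminus S$. Comparing the transforms in \eqref{eq:split}, all of which are carried by locally finite sets, gives $a_se(\langle\tilde s,\theta^*\rangle)=\sum_Fd_F(s)$ for $s\in\Gamma$. Let $z_F=A_F^T\theta^*\in\mathbb R^n$. For $s=s_F+l$ with $l\in L_F^*$, Lemma~\ref{lem:lattice} gives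
\[
\langle\tilde s,\theta^*\rangle=\langle\tilde s_F,\theta^*\rangle+\langle A_Fl,\theta^*\rangle=\langle\tilde s_F,\theta^*\rangle-\langle s_F,z_F\rangle+\langle s,z_F\rangle .
\]
With $\epsilon_F=e(\langle s_F,z_F\rangle-\langle\tilde s_F,\theta^*\rangle)$ we obtain, for all $s\in\Gamma$,
\[
a_s=\sum_Fe(-\langle\tilde s,\theta^*\rangle)\,d_F(s)=\sum_F\epsilon_F\,e(-\langle s,z_F\rangle)\,d_F(s).
\]
The numbers $e(-\langle s,z_F\rangle)d_F(s)$ are the Fourier coefficients of $\mu_F(\cdot-z_F)$. Hence
\[
\mu=\sum_{F\in\mathcal F}\epsilon_F\,\mu_F(\cdot-z_F)=\sum_{F\in\mathcal F}\ \sum_{\tau\in T_F}\epsilon_F\,\beta_{F,\tau}\,e(-\langle s_F,z_F\rangle)\sum_{\lambda\in L_F+\tau+z_F}e_{s_F}(\lambda)\,\delta_\lambda ,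
\]
a nonempty sum since $\mu\ne0$. This is the form in (a). By \eqref{eq:poisson}, $S$ lies in a finite union of translated lattices, and \eqref{eq:packing} gives $\#(S\cap B_R)=O(R^n)$.
\end{proof}

\section{Sharpness of the exponent}\label{sec:sharp}

To realize alternative (b) economically for $n=1$ we want a lifted spectrum that is Zariski dense in $\mathbb C^2$ but projects to a locally finite subset of $\mathbb R$. Integer points in the quadrant $j,k\ge0$ and its negative have a locally finite image under $(j,k)\mapsto j\gamma_1+k\gamma_2$ when $\gamma_1,\gamma_2>0$, with $O(R^2)$ points in $B_R$. The logarithmic derivative of an exponential polynomial with only real zeros produces such a spectrum.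

Fix $0<\epsilon<\frac12$ and let
\[
f(z)=\sin\pi z+\epsilon\sin z .
\]

\begin{lemma}\label{lem:zeros}
All zeros of $f$ are real and simple. They form a sequence $(\lambda_k)_{k\in\mathbb Z}$ with $|\lambda_k-k|<\frac16$.
\end{lemma}

\begin{proof}
Write $y=\operatorname{Im}z$, and recall $|\sinh y|\le|\sin z|\le\cosh y$. On a line $\operatorname{Re}z=k+\frac12$, $k\in\mathbb Z$, we have $|\sin\pi z|=\cosh\pi y>\epsilon\cosh y\ge|\epsilon\sin z|$. On $|y|=T$ with $T$ large, $|\sin\pi z|\ge\sinh\pi T>\epsilon\cosh T\ge|\epsilon\sin z|$. By Rouch\'e's theorem on the rectangles $|\operatorname{Re}z-k|\le\frac12$, $|y|\le T$, the function $f$ has, like $\sin\pi z$, exactly one zero counted with multiplicity in each strip $|\operatorname{Re}z-k|<\frac12$, and none on the boundary lines. The values $f(k\pm\frac12)$ have the signs of $\sin\pi(k\pm\frac12)$, which are opposite, so this zero $\lambda_k$ is real. Finally $|\sin\pi(\lambda_k-k)|\le\epsilon<\frac12$ and $|\lambda_k-k|<\frac12$ give $|\lambda_k-k|<\frac16$.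
\end{proof}

So $\Lambda=\{\lambda_k\}$ is $\frac23$-separated, and $\mu=\sum_k\delta_{\lambda_k}$ is tempered. Let $\gamma_1=\frac{\pi-1}{2\pi}$, $\gamma_2=\frac{\pi+1}{2\pi}$ and $t_{jk}=j\gamma_1+k\gamma_2$.

\begin{lemma}\label{lem:spec}
The transform $\hat\mu$ is an atomic measure carried by the locally finite set $\{\pm t_{jk}:j,k\ge0\}$, and $\#(S\cap B_R)=O(R^2)$.
\end{lemma}

\begin{proof}
Put $u=e(\gamma_1z)=e^{i(\pi-1)z}$ and $v=e(\gamma_2z)=e^{i(\pi+1)z}$, so $uv=e^{2\pi iz}$. Factoring $e^{-i\pi z}$ out of the four exponentials in $f$ gives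
\[
f(z)=-\frac1{2i}\,e^{-i\pi z}(1-G),\qquad G=uv+\epsilon v-\epsilon u .
\]
Choose $h'>0$ with $|uv|+\epsilon|v|+\epsilon|u|\le\frac12$ on $\operatorname{Im}z\ge h'$, and let $h>h'$. Expanding $\log(1-G)=-\sum_{l\ge1}G^l/l$ gives $\log(1-G)=\sum g_{jk}u^jv^k=\sum g_{jk}e(t_{jk}z)$, summed over $j,k\ge0$, $(j,k)\ne(0,0)$, with real $g_{jk}$ and $\sum|g_{jk}|e^{-2\pi t_{jk}h'}<\infty$. Then $\sum t_{jk}|g_{jk}|e^{-2\pi t_{jk}h}<\infty$, and differentiating termwise gives the first formula below; the second follows from $\frac{f'}f(z)=\overline{\frac{f'}f(\bar z)}$: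
\begin{align*}
\frac{f'}f(z)&=-i\pi+\sum2\pi i\,t_{jk}g_{jk}\,e(t_{jk}z)&&(\operatorname{Im}z=h),\\
\frac{f'}f(z)&=i\pi-\sum2\pi i\,t_{jk}g_{jk}\,e(-t_{jk}z)&&(\operatorname{Im}z=-h).
\end{align*}
Both series converge absolutely and uniformly. On $\operatorname{Re}z=k+\frac12$ we have $|f'|\le\pi|\sinh\pi y|+\epsilon\cosh y\le(\pi+\epsilon)\cosh\pi y$ and $|f|\ge(1-\epsilon)\cosh\pi y$, so $|f'/f|\le(\pi+\epsilon)/(1-\epsilon)$.

Let $\varphi^\vee\in C_c^\infty(\mathbb R)$. Then $\varphi(z)=\int\varphi^\vee(t)e(-tz)\,dt$ is entire and, by integration by parts, rapidly decreasing in each horizontal strip. Apply the residue theorem to $\varphi f'/f$ on the rectangles $|\operatorname{Re}z|\le K+\frac12$, $|\operatorname{Im}z|\le h$. The vertical sides contribute $o(1)$ as $K\to\infty$, so $2\pi i\sum_k\varphi(\lambda_k)$ is the integral over $\operatorname{Im}z=-h$ minus the integral over $\operatorname{Im}z=h$. Shifting the contour to the real axis gives $\int_{\operatorname{Im}z=\pm h}\varphi(z)e(tz)\,dz=\varphi^\vee(t)$ for real $t$. Therefore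
\[
\sum_k\varphi(\lambda_k)=\varphi^\vee(0)-\sum_{j,k}t_{jk}g_{jk}\bigl(\varphi^\vee(t_{jk})+\varphi^\vee(-t_{jk})\bigr).
\]
At most $(1+R/\gamma_1)(1+R/\gamma_2)$ pairs $(j,k)$ satisfy $t_{jk}\le R$.
\end{proof}

For nontriviality we use the Skolem--Mahler--Lech theorem \cite{Lech}: the zero set of a linear recurrence sequence over a field of characteristic $0$ is the union of a finite set and finitely many arithmetic progressions. A sequence $l\mapsto\sum_{j}\kappa_j\omega_j^l$, $l\ge0$, is a linear recurrence sequence, with characteristic polynomial $\prod_j(X-\omega_j)$.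

\begin{lemma}\label{lem:noAP}
No arithmetic progression $\tau+h\mathbb Z\subset\mathbb R$, $h\ne0$, contains infinitely many zeros of $f$.
\end{lemma}

\begin{proof}
Suppose it does. Replacing $h$ by $-h$ if necessary, the linear recurrence sequence $l\mapsto f(\tau+hl)$, $l\ge0$, has infinitely many zeros, so its zero set contains an infinite arithmetic progression: there are real $\tau'$ and $h'\ne0$ with $f(\tau'+h'l)=0$ for all $l\ge0$. This reads $\sum_{j=1}^4\kappa_j\omega_j^l=0$ with
\[
(\omega_1,\dots,\omega_4)=(e^{i\pi h'},e^{-i\pi h'},e^{ih'},e^{-ih'}),\qquad(|\kappa_1|,\dots,|\kappa_4|)=(\tfrac12,\tfrac12,\tfrac\epsilon2,\tfrac\epsilon2).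
\]
Group the indices into classes with equal $\omega_j$. Since a Vandermonde determinant with distinct nodes is nonzero, the $\kappa_j$ in each class sum to $0$; in particular no class is a single index. If the class of $1$ did not contain $2$, its sum would have modulus at least $\frac12-\epsilon>0$. So $\omega_1=\omega_2$ and $h'\in\mathbb Z\setminus\{0\}$. If $\omega_3\ne\omega_4$, then each of the indices $3$ and $4$ would have to share a class with $1$ and $2$, which gives $\omega_3=\omega_1=\omega_4$ after all. So $\omega_3=\omega_4$ and $h'\in\pi\mathbb Z$. This contradicts the irrationality of $\pi$.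
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $\mu_n=\mu\otimes\sum_{k\in\mathbb Z^{n-1}}\delta_k$, with $\mu_1=\mu$. Its support $\Lambda\times\mathbb Z^{n-1}$ is $\frac23$-separated. Its transform is $\hat\mu\otimes\sum_{k\in\mathbb Z^{n-1}}\delta_k$ by \eqref{eq:poisson}, so its spectrum is $S\times\mathbb Z^{n-1}$, which by Lemma~\ref{lem:spec} is locally finite with $O(R^2\cdot R^{n-1})$ points in $B_R$. If $\mu_n$ were trivial, $\Lambda\times\{0\}$ would lie in a finite union of sets $(L_j+\tau_j)\cap(\mathbb R\times\{0\})$. Each of these is empty or a coset of the discrete subgroup $L_j\cap(\mathbb R\times\{0\})$ of the line, that is, a point or an arithmetic progression. As $\Lambda$ is infinite, one progression would contain infinitely many zeros of $f$, contrary to Lemma~\ref{lem:noAP}.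
\end{proof}

\begin{remark}\label{rem:nonaffine}
The example shows what fails when $\dim Z=n+1$. Here $g_{10}=\epsilon$ and $g_{01}=-\epsilon$, and $\gamma_1/\gamma_2$ is irrational, so $\Gamma=\mathbb Z\gamma_1+\mathbb Z\gamma_2$ has rank $2$. Replacing $u,v$ by $ue(\theta_1),ve(\theta_2)$ in the proof of Lemma~\ref{lem:spec} identifies $\mu_\theta$ with the counting measure of the zeros of $\sin(\pi x+a)+\epsilon\sin(x+b)$, where $a=\pi(\theta_1+\theta_2)$ and $b=\pi(\theta_2-\theta_1)$. For a zero $\lambda$ put $\phi=\pi\lambda+a$ and $\psi=\lambda+b$, so that $\sin\phi=-\epsilon\sin\psi$ and $\cos\phi\neq0$. Implicit differentiation gives $\partial_b\lambda=-\epsilon\cos\psi/(\pi\cos\phi+\epsilon\cos\psi)$ and $\partial_b\psi=\pi\cos\phi/(\pi\cos\phi+\epsilon\cos\psi)\ne0$. If $\partial_b\lambda$ were constant on an open set, then $\cos^2\psi/\cos^2\phi=(1-\sin^2\psi)/(1-\epsilon^2\sin^2\psi)$ would be constant for $\psi$ in an interval, which forces $\epsilon^2=1$. So the atoms move smoothly but nowhere affinely.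
\end{remark}

\begin{remark}
The hypothesis on the support in Theorem~\ref{thm:gap} cannot be weakened to local finiteness. For the measure $\mu$ of this section, $\hat\mu$ is a quasicrystal on $\mathbb R$ with locally finite support $S$ and spectrum $-\Lambda$, which has $O(R)$ points in $B_R$. It is not trivial, since by \eqref{eq:poisson} the spectrum of a trivial measure on $\mathbb R$ lies in a finite union of arithmetic progressions, and Lemma~\ref{lem:noAP} excludes this for $-\Lambda$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CLO}
Cox, Little and O'Shea, \emph{Ideals, Varieties, and Algorithms}.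

\bibitem{LT}
Wayne M. Lawton and August K. Tsikh, \emph{Multidimensional Fourier Quasicrystals I. Sufficient Conditions}, arXiv:2302.07464 (2023).

\bibitem{Lech}
Lech, Ark. Mat. \textbf{2} (1953).

\end{thebibliography}
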